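\title{Preservation under surjective bounded morphisms fails on finite frames}

\begin{abstract}
By a theorem of van Benthem, a first-order sentence about a binary relation is preserved under surjective bounded morphisms if and only if it is equivalent to a p-sentence, that is, a positive sentence in which universal quantifiers may be bounded by the relation. Van Benthem, ten Cate and Yang conjectured that this theorem fails over finite frames. We prove the conjecture: the sentence defining strict partial orders is preserved under surjective bounded morphisms between finite frames, but over finite frames it is not equivalent to a p-sentence. The proof is a game argument between a finite tree and a chain below a reflexive point. We also show that over finite frames strict partial orders are defined by an infinite conjunction and by an infinite disjunction of p-sentences, and that strict linear orders are defined by a single p-sentence.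
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{frame} is a pair $F=(W,R)$ with $W$ a nonempty set and $R$ a binary relation on $W$; we regard it as a first-order structure in the signature $\{R\}$. If $xRy$ (in formulas, $Rxy$), we say that $x$ \emph{sees} $y$ and that $y$ is a \emph{successor} of $x$. The relation is denoted by $R$ in every frame. A \emph{bounded morphism} from $F$ to $G$ is a map $f\colon F\to G$ such that
\begin{itemize}
\item[(forth)] if $xRy$ in $F$, then $f(x)Rf(y)$ in $G$;
\item[(back)] if $f(x)Rv$ in $G$, then there is $y$ in $F$ with $xRy$ and $f(y)=v$.
\end{itemize}
Together the two conditions say that $f$ maps the set of successors of $x$ onto the set of successors of $f(x)$. A sentence $\phi$ is \emph{preserved under surjective bounded morphisms over a class $K$} of frames if, for all $F,G\in K$ and every surjective bounded morphism $F\to G$, $F\models\phi$ implies $G\models\phi$.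

Which syntax guarantees preservation? The atoms $Rxy$ and $x=y$ pass from $F$ to $G$, by (forth) and because $f$ is a function. An existential witness in $F$ can be pushed to $G$, and a point of $G$ that challenges a universal quantifier can be pulled back to $F$ because $f$ is surjective. Negated atoms are in general lost. But (back) rescues one negative occurrence of $R$: a challenge among the successors of $f(y)$ can be pulled back to a successor of $y$. This leads to the following definition.

\begin{definition}\label{def:p}
The \emph{p-formulas} form the smallest set that contains the atomic formulas $Rxy$, $x=y$ (for arbitrary variables $x,y$) and $\bot$, and that contains $\chi\wedge\chi'$, $\chi\vee\chi'$, $\exists x\chi$, $\forall x\chi$, and, for \emph{distinct} variables $x$ and $y$, $\forall x(Ryx\to\chi)$ whenever it contains $\chi$ and $\chi'$. A \emph{p-sentence} is a p-formula without free variables. The \emph{depth} of a p-formula is the maximal number of nested quantifiers, where $\exists x$, $\forall x$ and the \emph{bounded quantifier} $\forall x(Ryx\to\cdot\,)$ each count as one.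
\end{definition}

For example, transitivity is expressed by the p-sentence
\[
\tau\;:=\;\forall x\,\forall y\bigl(Rxy\to\forall z(Ryz\to Rxz)\bigr)
\]
of depth $3$. The requirement that $x$ and $y$ be distinct in a bounded quantifier matters. Without it, irreflexivity would be the p-sentence $\forall x(Rxx\to\bot)$, and irreflexivity is not preserved: the constant map from $(\omega,<)$ to a single reflexive point is a surjective bounded morphism, since every natural number has a larger one.

Every p-sentence is preserved under surjective bounded morphisms (Corollary~\ref{cor:preserved} below), and over all frames there is nothing else.

\begin{theorem}[van Benthem]\label{thm:vb}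
A first-order sentence is preserved under surjective bounded morphisms over the class of all frames if and only if it is equivalent over all frames to a p-sentence.
\end{theorem}

Does the theorem remain true when ``all frames'' is replaced in both places by ``finite frames''? This does not follow formally in either direction. Over finite frames there are fewer morphisms to survive, so more sentences are preserved; but there are also fewer frames on which two sentences can differ, so more sentences are equivalent to p-sentences. Van Benthem, ten Cate and Yang \cite{BCY} conjecture that the first effect wins: there is a first-order sentence that is preserved under surjective bounded morphisms over finite frames and is not equivalent over finite frames to any p-sentence. We prove this conjecture. The witness is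
\[
\phi\;:=\;\tau\wedge\forall x\,\neg Rxx ,
\]
which says that $R$ is a strict partial order. It is a p-sentence conjoined with a single clause, of the simplest kind, that is not a p-formula.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] The sentence $\phi$ is preserved under surjective bounded morphisms over finite frames.
\item[(b)] The sentence $\phi$ is not equivalent over finite frames to any p-sentence. More precisely, for every $n\ge1$ there are finite frames $A_n\models\phi$, a transitive irreflexive tree, and $B_n\not\models\phi$, a transitive frame, such that every p-sentence of depth at most $n$ that is true in $A_n$ is true in $B_n$.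
\end{itemize}
\end{theorem}

The sentence $\phi$ is a natural candidate, because the collapse of $(\omega,<)$ that destroys it uses an infinite ascending chain, and Section~\ref{sec:a} shows that every collapse of a strict partial order onto a frame with a reflexive point does. It is less clear that $\phi$ escapes the p-sentences. They cannot negate $Rxx$, but on finite frames they can come close to irreflexivity indirectly, and if ``partial order'' is replaced by ``linear order'' they capture it. Section~\ref{sec:see} examines this expressive power; it tells us what $A_n$ and $B_n$ must look like. The tool for (b) is a game, set up in Section~\ref{sec:game}, played by hand for depth $3$ in Section~\ref{sec:example} and in general in Section~\ref{sec:b}. Section~\ref{sec:more} extends the result to smaller classes of finite frames and describes what remains of Theorem~\ref{thm:vb} in the finite. Theorem~\ref{thm:vb} itself is not used in any proof.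

\section{Images of finite strict partial orders}\label{sec:a}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $f\colon F\to G$ be a surjective bounded morphism between finite frames, with $F\models\phi$.

\emph{$G$ is transitive.} Let $uRv$ and $vRw$ in $G$, and pick $x$ with $f(x)=u$. By (back) there is $y$ with $xRy$ and $f(y)=v$, and then $z$ with $yRz$ and $f(z)=w$. Transitivity of $F$ gives $xRz$, so $uRw$ by (forth).

\emph{$G$ is irreflexive.} Suppose $uRu$ in $G$, and pick $x_0$ with $f(x_0)=u$. Whenever $f(x_i)=u$, we have $f(x_i)Ru$, so (back) yields $x_{i+1}$ with $x_iRx_{i+1}$ and $f(x_{i+1})=u$. This produces an infinite sequence $x_0Rx_1Rx_2R\cdots$ in $F$. For $i<j$ we have $x_iRx_j$ by transitivity, hence $x_i\ne x_j$ by irreflexivity. So $F$ is infinite, a contradiction.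
\end{proof}

Finiteness of $F$ is used only in the last line. Transitivity is used there too, and it cannot be dropped: the frame with two points $a,b$ and $R=\{(a,b),(b,a)\}$ is finite and irreflexive, and the constant map from it onto a reflexive point is a bounded morphism.

\section{A game for p-formulas}\label{sec:game}

To prove (b) we need a way to show that all p-sentences of bounded depth pass from $A$ to $B$ although there is no surjective bounded morphism $A\to B$. A formula of depth $k$ examines only $k$ further points, so it is enough to have a finite piece of a morphism that can be extended $k$ times on demand. A \emph{partial homomorphism} from $A$ to $B$ is a function $f$ from a subset $\operatorname{dom}f$ of $A$, possibly empty, to $B$ such that $xRy$ implies $f(x)Rf(y)$ for $x,y\in\operatorname{dom}f$.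

\begin{definition}\label{def:safe}
Every partial homomorphism from $A$ to $B$ is \emph{$0$-safe}. For $k\ge1$, a partial homomorphism $f$ is \emph{$k$-safe} if
\begin{itemize}
\item[(E)] for every $w\in A$ there is $b\in B$ such that $f\cup\{(w,b)\}$ is $(k-1)$-safe;
\item[(U)] for every $b\in B$ there is $w\in A$ such that $f\cup\{(w,b)\}$ is $(k-1)$-safe;
\item[(BU)] for every $u\in\operatorname{dom}f$ and every $b\in B$ with $f(u)Rb$ there is $w\in A$ with $uRw$ such that $f\cup\{(w,b)\}$ is $(k-1)$-safe.
\end{itemize}
\end{definition}

In particular $f\cup\{(w,b)\}$ must again be a function. The definition describes a game. In each round Spoiler names a point $w$ of $A$, or a point $b$ of $B$, or a pair $(u,f(u))$ already in play together with a successor $b$ of $f(u)$; Duplicator supplies the missing half of the new pair $(w,b)$, and in the third case her $w$ must be a successor of $u$. The position $f$ is $k$-safe exactly when Duplicator can play $k$ rounds from $f$ so that the position remains a partial homomorphism. The game is one-sided: she may send distinct points to the same point and unrelated points to related ones.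

\begin{lemma}[Transfer]\label{lem:transfer}
Let $f$ be a $k$-safe partial homomorphism from $A$ to $B$, let $\psi$ be a p-formula of depth at most $k$, and let $s$ assign points of $\operatorname{dom}f$ to the free variables of $\psi$. If $A\models\psi[s]$, then $B\models\psi[f\circ s]$.
\end{lemma}

\begin{proof}
Induction on $\psi$, for all $k$, $f$ and $s$ at once. The formula $\bot$ is never true; $x=y$ transfers because $f$ is a function, and $Rxy$ because $f$ is a partial homomorphism. For $\wedge$ and $\vee$ apply the induction hypothesis to the parts with the same $k$ and $f$. If $\psi$ begins with a quantifier on $x$ with body $\chi$, then $k\ge1$ and $\chi$ has depth at most $k-1$. Write $s(w/x)$ for the assignment that sends $x$ to $w$ and agrees with $s$ elsewhere. If $g=f\cup\{(w,b)\}$ is $(k-1)$-safe, then $g\circ s(w/x)=(f\circ s)(b/x)$, so the induction hypothesis gives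
\begin{equation}\label{eq:step}
A\models\chi[s(w/x)]\quad\Longrightarrow\quad B\models\chi[(f\circ s)(b/x)].
\end{equation}
For $\psi=\exists x\chi$, take a witness $w$ in $A$ and the $b$ given by (E); by \eqref{eq:step}, $b$ is a witness in $B$. For $\psi=\forall x\chi$, let $b\in B$ be arbitrary and take the $w$ given by (U); the left side of \eqref{eq:step} holds because $A\models\psi[s]$. For $\psi=\forall x(Ryx\to\chi)$, let $b$ be a successor of $f(s(y))$ and take the $w$ given by (BU) for $u=s(y)$. Since $x$ and $y$ are distinct, $\psi$ says that $\chi$ holds at every successor of $s(y)$, so again the left side of \eqref{eq:step} holds.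
\end{proof}

\begin{corollary}\label{cor:preserved}
Every p-sentence is preserved under surjective bounded morphisms over all frames.
\end{corollary}

\begin{proof}
Let $f\colon F\to G$ be a surjective bounded morphism. It is a partial homomorphism by (forth), and it is $k$-safe for every $k$ by induction: in (E) take $b=f(w)$, in (U) use surjectivity and in (BU) use (back) to find $w$ with $f(w)=b$; in each case $f\cup\{(w,b)\}=f$. Apply Lemma~\ref{lem:transfer} with the empty assignment.
\end{proof}

\section{What p-sentences see of irreflexivity}\label{sec:see}

We look for a finite strict partial order $A$ and a finite frame $B\not\models\phi$ such that p-sentences of depth at most $n$ pass from $A$ to $B$. For $n\ge3$ the sentence $\tau$ passes, so $B$ is transitive and must have a reflexive point. The two propositions of this section impose one further constraint on $B$ and one on $A$.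

\subsection*{Heights}

A \emph{path with $k$ edges} from $x$ is a sequence $x=x_0Rx_1R\cdots Rx_k$, in which points may repeat. The \emph{height} $h(x)\in\omega\cup\{\infty\}$ is the supremum of the $k$ for which such a path exists. Since initial segments of paths are paths, $h(x)\ge k$ if and only if there is a path with exactly $k$ edges from $x$. A reflexive point has height $\infty$. In a finite strict partial order the points of a path are pairwise distinct, so all heights are finite.

Both $h(x)\ge k$ and its negation are expressed by p-formulas. Put
\begin{align*}
\alpha_0(x)&:=(x=x), & \alpha_{k+1}(x)&:=\exists y\bigl(Rxy\wedge\alpha_k(y)\bigr),\\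
\beta_0(x)&:=\bot, & \beta_{k+1}(x)&:=\forall y\bigl(Rxy\to\beta_k(y)\bigr),
\end{align*}
where $\alpha_k(y)$ and $\beta_k(y)$ arise from $\alpha_k(x)$ and $\beta_k(x)$ by interchanging $x$ and $y$. A path with $k+1$ edges from $x$ is a successor of $x$ followed by a path with $k$ edges from it, so by induction $\alpha_k(x)$ says $h(x)\ge k$ and $\beta_k(x)$ says $h(x)<k$. Both have depth $k$. For $k\ge1$ let
\[
\psi_k\;:=\;\forall x\,\beta_k(x)\ \vee\ \exists x\bigl(\beta_k(x)\wedge\alpha_{k-1}(x)\bigr).
\]
This p-sentence has depth $k+1$ and says that all points have height less than $k$, or some point has height exactly $k-1$.

\begin{proposition}\label{prop:conj}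
Over finite frames, $\phi$ is axiomatized by a countable set of p-sentences, namely $\{\tau\}\cup\{\psi_k:k\ge1\}$.
\end{proposition}

\begin{proof}
Let $G$ be a finite strict partial order and $k\ge1$. If the first disjunct of $\psi_k$ fails, some point $x_0$ has height $m$ with $k\le m<\infty$. Let $x_0R\cdots Rx_m$ be a longest path from it. The point $x_{m-k+1}$ starts a path with $k-1$ edges, and a longer path from it would extend $x_0R\cdots Rx_{m-k+1}$ to a path with more than $m$ edges. So it has height $k-1$, and $\psi_k$ holds.

Conversely, let $G$ be finite, satisfy $\tau$ and all $\psi_k$, and suppose that $G$ has a reflexive point. That point has height $\infty$, so the first disjunct of every $\psi_k$ fails, and $G$ has a point of height $k-1$ for every $k\ge1$. These are infinitely many distinct points, a contradiction.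
\end{proof}

For our search this means that $B$ cannot be a single reflexive point. The sentences $\psi_1,\dots,\psi_{n-1}$ have depth at most $n$ and hold in $A$, so $B$ has points of heights $0,1,\dots,n-2$. The simplest such frame is a reflexive point that sees a long finite chain. We name its points by their heights. Extend addition and order to $\omega\cup\{\infty\}$ by $\infty+m=\infty$ and $m<\infty$ for $m\in\omega$, and for $N\in\omega$ let
\begin{equation}\label{eq:L}
L_N:=\{0,1,\dots,N,\infty\},\qquad iRj\iff j+1\le i .
\end{equation}
For finite $i$ this means $j<i$, while $\infty$ sees every point, including itself, and is seen only by itself. The frame $L_N$ is transitive, since $j+1\le i$ and $l+1\le j$ give $l+1\le i$. It does not satisfy $\phi$, and the point $i$ has height $i$.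

\subsection*{Linear orders}

The simplest choice for $A$ would be a long finite chain. This never works. Call a frame \emph{total} if it satisfies $\forall x\forall y(x=y\vee Rxy\vee Ryx)$, and call a point \emph{terminal} if it has no successor; $R$ is a \emph{strict linear order} if it is transitive, irreflexive and total. In a finite strict linear order every point $c$ either sees all other points or has an immediate predecessor, a point $p$ whose successors are $c$ and the successors of $c$. This is the p-sentence
\[
\sigma\;:=\;\forall c\Bigl[\forall x(x=c\vee Rcx)\ \vee\ \exists p\bigl(Rpc\wedge\forall z(Rpz\to(z=c\vee Rcz))\bigr)\Bigr].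
\]
It fails in $L_N$ at $c=N$: this point does not see $\infty$, the only point that sees it is $p=\infty$, and $z=\infty$ is a successor of $p$ that is neither $c$ nor a successor of $c$. The same phenomenon occurs in general.

\begin{proposition}\label{prop:linear}
Over finite frames, the sentence ``$R$ is a strict linear order'' is equivalent to the p-sentence
\[
\lambda\;:=\;\tau\ \wedge\ \forall x\forall y(x=y\vee Rxy\vee Ryx)\ \wedge\ \exists x\forall y(Rxy\to\bot)\ \wedge\ \sigma .
\]
\end{proposition}

\begin{proof}
A finite strict linear order can be listed as $a_1,\dots,a_m$ with $a_iRa_j$ if and only if $i<j$. It is transitive and total, and $a_m$ is terminal. For $\sigma$, the first disjunct holds at $c=a_1$, and the second holds at $c=a_i$, $i>1$, with $p=a_{i-1}$.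

Conversely, let $G$ be finite with $G\models\lambda$. We must show that $G$ is irreflexive, so suppose that $s_0$ is reflexive. We locate a point $c$ that plays the role of $N$ in $L_N$. Let $U$ be the set of irreflexive points that are seen by some reflexive point. A terminal point $t$ is irreflexive, differs from $s_0$ and does not see $s_0$, so $s_0Rt$ by totality and $t\in U$. On the finite nonempty set $U$ the relation $R$ is a strict partial order, so there is $c\in U$ such that no $u\in U$ has $uRc$. Let $s$ be reflexive with $sRc$. Then $s\ne c$, and $c$ does not see $s$, since $cRsRc$ would give $cRc$. Thus the first disjunct of $\sigma$ fails at $c$, and there is $p$ with $pRc$ all of whose successors $z$ satisfy $z=c$ or $cRz$.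

The point $p$ is irreflexive: if $pRp$, then $p=c$ or $cRp$, and either gives $cRc$, the first directly and the second through $cRpRc$. Hence $p\ne s$. If $sRp$, then $p\in U$ and $pRc$, against the choice of $c$. If $pRs$, then $s=c$ or $cRs$, and both were excluded. So $p$ and $s$ violate totality, a contradiction.
\end{proof}

All four conjuncts of $\lambda$ have depth at most $3$. So if $A$ is a finite strict linear order and all p-sentences of depth at most $3$ true in $A$ are true in a finite frame $B$, then $B\models\phi$. For $n\ge3$ the frame $A_n$ of Theorem~\ref{thm:main} cannot be linear, whatever $B_n$ is: it has to branch.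

\section{Three rounds on a five-point tree}\label{sec:example}

Depth $3$ is the first depth at which Proposition~\ref{prop:linear} forces branching, and it can be handled by hand. Let $B=L_1=\{\infty,1,0\}$. Let $A$ have points $\rho,a,a',b,b'$, where $\rho$ sees the other four points, $aRb$, $a'Rb'$, and no other pairs are related (Figure~\ref{fig:small}). Then $A\models\phi$ and $B\not\models\phi$. We show that Duplicator survives three rounds from the empty position; by Lemma~\ref{lem:transfer}, no p-sentence of depth at most $3$ is then equivalent to $\phi$ over finite frames.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every node/.style={inner sep=2pt}]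
\node (r) at (0,2) {$\rho$};
\node (a) at (-0.8,1) {$a$};
\node (a2) at (0.8,1) {$a'$};
\node (b) at (-0.8,0) {$b$};
\node (b2) at (0.8,0) {$b'$};
\draw[->] (r)--(a); \draw[->] (r)--(a2); \draw[->] (a)--(b); \draw[->] (a2)--(b2);
\node (i) at (3.5,2) {$\infty$};
\node (o) at (3.5,1) {$1$};
\node (z) at (3.5,0) {$0$};
\draw[->] (i)--(o); \draw[->] (o)--(z); \draw[->] (i) edge[loop right] (i);
\draw[->,dashed] (1.4,2)--(2.9,2); \draw[->,dashed] (1.4,1)--(2.9,1); \draw[->,dashed] (1.4,0)--(2.9,0);
\end{tikzpicture}
\caption{A five-point tree $A$ (left) and the frame $L_1$ (right); in both, $R$ is the transitive closure of the solid arrows. The dashed map $g$ sends each level of $A$ to the point of $L_1$ on the same level. It is a surjective bounded morphism except that $\rho$ has no successor mapped to $\infty$.}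
\label{fig:small}
\end{figure}

Let $g\colon A\to B$ send $\rho$ to $\infty$, the points $a,a'$ to $1$, and $b,b'$ to $0$. It is surjective and satisfies (forth). It satisfies (back) with one exception: the successors $1$ and $0$ of $g(\rho)$ are $g(a)$ and $g(b)$, the successor $0$ of $g(a)=g(a')$ is $g(b)=g(b')$, and $0$ has no successor, but the successor $\infty$ of $g(\rho)$ is not the image of a successor of $\rho$. So Duplicator can keep the position a restriction of $g$ until Spoiler makes the \emph{critical move}: the move (BU) with $u=\rho$ and the point $\infty$. It requires $\rho$ to be in play, so its first occurrence is in round~$2$ or~$3$.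

\emph{Round 2.} The position is $\{(\rho,\infty)\}$, and Duplicator answers with $a$, giving $\{(\rho,\infty),(a,\infty)\}$. One round remains. If Spoiler names a point of $A$, she maps it to $\infty$. If he names a point $v$ of $B$, with or without a bound, she answers with $b$, which is a successor of both $\rho$ and $a$; the position $\{(\rho,\infty),(a,\infty),(b,v)\}$ is a partial homomorphism because $\infty$ sees $v$ and $b$ is terminal.

\emph{Round 3.} The position is the restriction of $g$ to $\{\rho,p\}$ for some $p\in A$. Duplicator answers with a point $w\in\{a,a'\}$ different from $p$. The new position is a function, and it is a partial homomorphism because only $\rho$ sees $w$, and $\infty$ sees every point.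

Two features carry over to the general case. First, a point of finite height can pass for $\infty$ if its height is large compared with the number of remaining rounds: $\rho$, of height $2$, does so with two rounds left, and $a$, of height $1$, with one round left. Second, Duplicator needs an unused successor: in round~$3$ with $p=a$ the point $a$ is committed to $1$ and its successor $b$ cannot be sent to $\infty$, so without the second branch she would lose.

\section{The frames $A_n$ and $B_n$}\label{sec:b}

Fix $n\ge1$ and put $N=2^n$. Let $B=B_n:=L_N$, as defined in \eqref{eq:L}.

\subsection*{The tree}

There is an infinite strict partial order that maps onto $B$. Take the set of all paths in $B$ that start at $\infty$, ordered by ``proper initial segment of'', and send each path to its last point. This map satisfies (forth) because $B$ is transitive, satisfies (back) because a path can be prolonged by any successor of its last point, and is surjective because $\infty$ sees every point. The tree is infinite only because a path may stay at $\infty$ arbitrarily long. Our finite tree forbids this, so that heights strictly decrease, and provides $n+1$ copies of every step so that unused successors are always available.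

The nodes of $A=A_n$ are the sequences
\[
x=\bigl((l_1,e_1),\dots,(l_s,e_s)\bigr),\qquad s\ge0,\quad N>l_1>\dots>l_s\ge0,\quad e_i\in\{0,\dots,n\}.
\]
We write $x\sqsubseteq y$ if $x$ is an initial segment of $y$, and let $xRy$ if $x\sqsubseteq y$ and $x\ne y$; in that case $x$ is an \emph{ancestor} of $y$ and $y$ is a \emph{descendant} of $x$. The frame $A$ is finite and satisfies $\phi$. It is a tree: the ancestors of a node are linearly ordered by $R$, and the empty sequence $\varepsilon$, the \emph{root}, is an ancestor of every other node. For $x\sqsubseteq y$ let $d(x,y)$ be the difference of the lengths; $y$ is a \emph{child} of $x$ if $d(x,y)=1$.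

Label $x$ by $l_s$ if $s\ge1$, and label $\varepsilon$ by $N$. A node with label $m$ has exactly $n+1$ children with label $l$ for each $l<m$, obtained by appending $(l,e)$, and no other children. Labels strictly decrease along $R$, and a node with label $m\geq 1$ has a child with label $m-1$, so the label of $x$ is its height $h(x)$. Since the height drops by at least one from a node to a child,
\begin{equation}\label{eq:drop}
h(y)+d(x,y)\le h(x)\qquad\text{whenever }x\sqsubseteq y .
\end{equation}

\subsection*{Good positions}

The height map $x\mapsto h(x)$ sends $A$ onto the chain $B\setminus\{\infty\}$; it satisfies (forth) by \eqref{eq:drop} and (back) because children of all smaller heights exist. On nodes of small height Duplicator must follow this map, since the formulas $\alpha_k$ and $\beta_k$ measure small heights. On nodes of large height she has to deviate from it, and not only by using $\infty$: if $u\neq\varepsilon$ has been sent to $\infty$, Spoiler may ask for a successor of $u$ to match the point $N$, and every such successor has height below $N$. Once images differ from heights, a new danger appears. If $x$ and a descendant $y$ are in play and Spoiler names a node $w$ between them, Duplicator needs a point of $B$ between $f(x)$ and $f(y)$, with room left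 on both sides for later rounds. So we require the gap between $f(x)$ and $f(y)$ to be at least $d(x,y)$, in analogy with \eqref{eq:drop}, up to a threshold; since a move splits one gap into two, we halve the threshold in each round.

\begin{definition}\label{def:good}
Let $0\le k\le n$. A function $f$ from a subset of $A$ to $B$ is \emph{$k$-good} if $\varepsilon\in\operatorname{dom}f$, $f(\varepsilon)=\infty$, $|\operatorname{dom}f|\le n+1-k$, and for all $x,y\in\operatorname{dom}f$:
\begin{itemize}
\item[(G1)] $\min(f(x),2^k)=\min(h(x),2^k)$;
\item[(G2)] if $x\sqsubseteq y$, then $f(y)+\min(d(x,y),2^k)\le f(x)$.
\end{itemize}
\end{definition}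

Condition (G1) says that $f(x)=h(x)$ or both numbers are at least $2^k$. Condition (G2) is trivial for $x=y$ and for $f(x)=\infty$; for finite $f(x)$ it forces $f(y)$ to be finite. The root is kept in play for two reasons: every new node then has an ancestor in play, from which its image can be computed, and the move (U) becomes the move (BU) at the root. We record three facts.
\begin{itemize}
\item[(F1)] A $k$-good function is a partial homomorphism: if $xRy$, then $d(x,y)\ge1$, so $f(y)+1\le f(x)$ by (G2), which is the definition of $f(x)Rf(y)$.
\item[(F2)] For $k\ge1$, a $k$-good function is $(k-1)$-good: take the minimum of both sides of (G1) with $2^{k-1}$, and note that (G2) and the size bound become weaker.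
\item[(F3)] The function $\{(\varepsilon,\infty)\}$ is $n$-good, because $h(\varepsilon)=N=2^n$. This is the reason for the choice of $N$.
\end{itemize}

\begin{lemma}[Extension]\label{lem:ext}
Let $1\le k\le n$ and let $f$ be $k$-good.
\begin{itemize}
\item[(i)] For every $w\in A$ there is $b\in B$ such that $f\cup\{(w,b)\}$ is $(k-1)$-good.
\item[(ii)] For every $u\in\operatorname{dom}f$ and every $b\in B$ with $f(u)Rb$ there is $w\in A$ with $uRw$ such that $f\cup\{(w,b)\}$ is $(k-1)$-good.
\item[(iii)] For every $b\in B$ there is $w\in A$ such that $f\cup\{(w,b)\}$ is $(k-1)$-good.
\end{itemize}
\end{lemma}

\begin{proof}
Part (iii) is (ii) with $u=\varepsilon$, because $f(\varepsilon)=\infty$ sees every $b$. Put $t=2^{k-1}$, so that $f$ satisfies (G1) and (G2) with threshold $2t$ and the extension must satisfy them with threshold $t$. The size bound allows one more point, and by (F2) only the conditions involving the new pair $(w,b)$ with $w\notin\operatorname{dom}f$ have to be checked. They are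
\begin{itemize}
\item[(a)] $\min(b,t)=\min(h(w),t)$;
\item[(b)] $b+\min(d(x',w),t)\le f(x')$ for every ancestor $x'\in\operatorname{dom}f$ of $w$;
\item[(c)] $f(y)+\min(d(w,y),t)\le b$ for every descendant $y\in\operatorname{dom}f$ of $w$.
\end{itemize}
We use two inequalities for $p,q\in\omega$:
\begin{align}
\min(p+q,t)&\le\min(p,t)+\min(q,2t),\label{eq:sub}\\
\min(p,t)+\min(q,t)&\le\min(p+q,2t).\label{eq:sup}
\end{align}
In \eqref{eq:sub} the right side is $p+q$ if $p\le t$ and $q\le2t$, and at least $t$ otherwise. In \eqref{eq:sup} the left side is at most $p+q$ and at most $2t$.

\medskip
\noindent\emph{Proof of (i).} If $w\in\operatorname{dom}f$, take $b=f(w)$ and use (F2). Let $w\notin\operatorname{dom}f$.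

\emph{Low nodes: $h(w)<t$.} Condition (a) leaves no choice: let $b=h(w)$. For (c), a descendant $y\in\operatorname{dom}f$ has $h(y)<h(w)<2t$, so $f(y)=h(y)$ by (G1), and $f(y)+d(w,y)\le h(w)=b$ by \eqref{eq:drop}. For (b), let $x'\in\operatorname{dom}f$ be an ancestor. If $f(x')\ge2t$, then $b+\min(d(x',w),t)<t+t\le f(x')$. If $f(x')<2t$, then $f(x')=h(x')$ by (G1), and $b+d(x',w)\le f(x')$ by \eqref{eq:drop}.

\emph{High nodes: $h(w)\ge t$.} Now (a) asks only that $b\ge t$, and the constraints come from (b) and (c). We take $b$ as large as the nearest ancestor in play allows. Since $\varepsilon\in\operatorname{dom}f$ and $w\ne\varepsilon$, the node $w$ has an ancestor in $\operatorname{dom}f$; let $x$ be the longest one, so that every ancestor $x'\in\operatorname{dom}f$ of $w$ satisfies $x'\sqsubseteq x$. Let $m=\min(d(x,w),t)$ and $b=f(x)-m$, where $\infty-m=\infty$. In all cases $b+m=f(x)$.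

For (a): if $f(x)\ge2t$, then $b\ge t$ because $m\le t$. If $f(x)<2t$, then $f(x)=h(x)$ by (G1), so $b\ge h(x)-d(x,w)\ge h(w)\ge t$ by \eqref{eq:drop}. Thus $t\le b\le f(x)$, which shows both that $b$ is a point of $B$ and that (a) holds.

For (b): let $x'\sqsubseteq x$ with $x'\in\operatorname{dom}f$. Then $d(x',w)=d(x,w)+d(x',x)$, so \eqref{eq:sub} and (G2) for $f$ give
\[
b+\min(d(x',w),t)\le b+m+\min(d(x',x),2t)=f(x)+\min(d(x',x),2t)\le f(x').
\]

For (c): let $y\in\operatorname{dom}f$ be a descendant of $w$. Then $x\sqsubseteq y$ and $d(x,y)=d(x,w)+d(w,y)$, so \eqref{eq:sup} and (G2) for $f$ give
\[
f(y)+m+\min(d(w,y),t)\le f(y)+\min(d(x,y),2t)\le f(x)=b+m .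
\]
If $b=\infty$, then (c) is trivial; otherwise all terms are finite and we cancel $m$. This is the step in which a gap of threshold $2t$ is split into two gaps of threshold $t$.

\medskip
\noindent\emph{Proof of (ii).} The hypothesis is $b+1\le f(u)$. In particular $f(u)\ge1$, so $h(u)\ge1$ by (G1). We answer with a child of $u$ whose height is as close to $b$ as possible, namely
\[
l=\min(b,\,h(u)-1),
\]
and we choose it unused in order to make (c) vacuous. The node $u$ has $n+1$ children of height $l$. A node equals or descends from at most one of them, since it has at most one initial segment of a given length, and $|\operatorname{dom}f|\le n+1-k\le n$. Hence there is a child $w$ of $u$ with $h(w)=l$ such that neither $w$ nor any descendant of $w$ lies in $\operatorname{dom}f$. This is the only use of the $n+1$ copies and of the size bound.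

For (a): if $b<h(u)$, then $h(w)=b$. If $b\ge h(u)$, then $f(u)\ge b+1>h(u)$, so $f(u)\ne h(u)$, and (G1) gives $h(u)\ge2t$. Then $b\ge2t$ and $h(w)=h(u)-1\ge2t-1\ge t$, so both sides of (a) equal $t$. This case includes $b=\infty$.

For (b): the ancestors of $w$ are the nodes $x'\sqsubseteq u$, and $d(x',w)=1+d(x',u)$. For $x'\in\operatorname{dom}f$, inequality \eqref{eq:sub} with $p=1$ and (G2) for $f$ give
\[
b+\min(d(x',w),t)\le b+1+\min(d(x',u),2t)\le f(u)+\min(d(x',u),2t)\le f(x').
\]
This completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Every $k$-good function is $k$-safe, by induction on $k$: it is a partial homomorphism by (F1), and for $k\ge1$ parts (i), (iii), (ii) of Lemma~\ref{lem:ext} give (E), (U), (BU). By (F3) the function $\{(\varepsilon,\infty)\}$ is $n$-safe, so Lemma~\ref{lem:transfer} with the empty assignment shows that every p-sentence of depth at most $n$ true in $A_n$ is true in $B_n$.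

Suppose that $\phi$ is equivalent over finite frames to a p-sentence $\psi$, and choose $n\ge1$ at least the depth of $\psi$. From $A_n\models\phi$ we obtain $A_n\models\psi$, hence $B_n\models\psi$, hence $B_n\models\phi$, which is false.
\end{proof}

\section{Smaller classes and infinite disjunctions}\label{sec:more}

The counterexample survives restriction of the class of frames and strengthening of the preservation hypothesis. A \emph{subframe} of $(W,R)$ is a frame $(W',R\cap(W'\times W'))$ with $\emptyset\ne W'\subseteq W$; it is \emph{generated} if $W'$ contains all successors of its points. The \emph{disjoint union} of frames has the disjoint union of the point sets as its point set and the union of the relations as its relation. A transitive frame is \emph{rooted} if some point sees every other point; $A_n$ and $B_n$ are rooted, by $\varepsilon$ and $\infty$.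

\begin{theorem}\label{thm:robust}
Let $K$ be any class of finite frames containing all $A_n$ and $B_n$, for example all finite frames or all finite rooted transitive frames. Then $\phi$ is preserved under surjective bounded morphisms over $K$, and also under arbitrary subframes and disjoint unions, but it is not equivalent over $K$ to a p-sentence. Over the class of finite transitive frames the same is true of the single clause $\forall x\,\neg Rxx$.
\end{theorem}

\begin{proof}
Preservation under surjective bounded morphisms over $K$ is a special case of Theorem~\ref{thm:main}(a). A violation of transitivity or irreflexivity in a subframe is a violation in the whole frame, and a violation in a disjoint union lies inside one summand, because related points belong to the same summand; so $\phi$ is preserved under both operations. The last paragraph of the proof of Theorem~\ref{thm:main}(b) uses the equivalence of $\phi$ and $\psi$ only on $A_n$ and $B_n$, which lie in $K$. Finally, $\phi$ and $\forall x\,\neg Rxx$ agree on transitive frames, and $A_n$, $B_n$ are transitive.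
\end{proof}

So Theorem~\ref{thm:vb} is not rescued in the finite by requiring, in addition, preservation under (generated) subframes and disjoint unions. The theorem also marks the contrast with Proposition~\ref{prop:linear}: relative to finite total transitive frames with a terminal point, irreflexivity is equivalent to the p-sentence $\sigma$, whereas relative to any class of finite transitive frames that contains all $A_n$ and $B_n$ it is equivalent to no p-sentence.

What remains true in the finite is an infinitary version of Theorem~\ref{thm:vb}, valid for arbitrary classes. The point is that a p-sentence can describe a surjective bounded morphism from a fixed finite frame.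

\begin{theorem}\label{thm:class}
For each finite frame $F$ there is a p-sentence $\delta_F$ such that for every frame $G$: $G\models\delta_F$ if and only if $G$ is an image of $F$ under a surjective bounded morphism. Consequently, a class $C$ of finite frames that is closed under isomorphism is closed, within the finite frames, under images by surjective bounded morphisms if and only if it is defined, within the finite frames, by a countable disjunction of p-sentences.
\end{theorem}

\begin{proof}
Let $a_1,\dots,a_m$ be the points of $F$, let $x_1,\dots,x_m,y$ be distinct variables, and let $\delta_F:=\exists x_1\cdots\exists x_m\,\Delta$, where $\Delta$ is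
\[
\bigwedge_{(i,j):\,a_iRa_j}Rx_ix_j\ \ \wedge\ \ \bigwedge_{i}\forall y\Bigl(Rx_iy\to\bigvee_{j:\,a_iRa_j}y=x_j\Bigr)\ \ \wedge\ \ \forall y\bigvee_{j}y=x_j .
\]
An empty disjunction is read as $\bot$, and the first part is omitted if it is empty. A tuple $(g_1,\dots,g_m)$ in $G$ is the same thing as a map $f\colon F\to G$, $f(a_i)=g_i$. The first part of $\Delta$ is (forth) for $f$; the second says that every successor of $f(a_i)$ is $f(a_j)$ for a successor $a_j$ of $a_i$, which is (back); the third is surjectivity.

Let $C$ be closed under images, and let $F$ range over representatives of the countably many isomorphism types in $C$. Each $G\in C$ satisfies $\delta_F$ for its representative $F$, since an isomorphism is a surjective bounded morphism. A finite $G$ satisfying some $\delta_F$ is an image of $F\in C$ and so lies in $C$. Thus $\bigvee_F\delta_F$ defines $C$ within the finite frames. Conversely, if $C$ is defined by a disjunction of p-sentences and $G$ is a finite image of $F\in C$, then a disjunct true in $F$ is true in $G$ by Corollary~\ref{cor:preserved}, so $G\in C$.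
\end{proof}

In this light Theorem~\ref{thm:main} says that the infinite disjunction cannot always be replaced by a single p-sentence, even when the class is first-order definable over finite frames.

\begin{remark}\label{rem:compact}
The failure is one of compactness. Recall the compactness theorem: a set of first-order sentences has a model if each of its finite subsets has one. Suppose that a class of frames is defined over \emph{all} frames both by a nonempty set $\Sigma$ of p-sentences and by a disjunction $\bigvee_i\delta_i$ of first-order sentences. Then $\Sigma\cup\{\neg\delta_i\}_i$ has no model, so there is a finite nonempty $\Sigma_0\subseteq\Sigma$ such that every model of $\Sigma_0$ satisfies some $\delta_i$ and therefore lies in the class. Hence the p-sentence $\bigwedge\Sigma_0$ defines the class. Over finite frames, $\phi$ is equivalent to an infinite conjunction of p-sentences by Proposition~\ref{prop:conj}, and to an infinite disjunction of p-sentences by Theorems~\ref{thm:main}(a) and~\ref{thm:class}, yet to no single p-sentence.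
\end{remark}

\begin{thebibliography}{1}

\bibitem{BCY}
Johan van Benthem, Balder ten Cate, Xi Yang,
\emph{When do modal definability and preservation theorems transfer to the finite?},
arXiv:2603.12171 (2026).

\end{thebibliography}
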